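\title{Full Belyi maps over $\mathbb{Q}$ with bad reduction in a fixed set of primes}

\begin{abstract}
Let $\mathcal{P}$ be a finite set of primes that contains all primes dividing the order of some finite nonabelian simple group $G$. We prove that the number of degree $m$ Belyi maps that are defined over $\mathbb{Q}$, have monodromy group $A_m$ or $S_m$, and have good reduction outside $\mathcal{P}$ is unbounded as $m$ varies. The maps parametrize $G$-covers, branched at one moving point, of a cyclic cover of $\mathbb{P}^1$ branched over $0,1,\infty$. Their monodromy groups contain the action of all point pushes, and this action is alternating because mapping class groups of large genus act $6$-transitively on the relevant set of $G$-covers.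
\end{abstract}

\section{Introduction}

\subsection{The problem}

A \emph{Belyi map} is a finite map $\pi\colon Y\to\mathbb{P}^1$ from a smooth projective curve whose critical values all lie in $\{0,1,\infty\}$. Isomorphisms of Belyi maps are isomorphisms over the identity of $\mathbb{P}^1$. Over $\mathbb{C}$, a Belyi map of degree $m$ is the same as a degree $m$ covering of $\mathbb{P}^1(\mathbb{C})\smallsetminus\{0,1,\infty\}$. The fundamental group of this space is free on loops $\gamma_0,\gamma_1$ around $0$ and $1$, so the map is given by a pair of permutations in $S_m$ up to simultaneous conjugation. The group that they generate is the \emph{monodromy group}; it is transitive exactly when $Y$ is connected, and the ramification indices over $0,1,\infty$ are the cycle lengths of $\gamma_0$, $\gamma_1$, $(\gamma_0\gamma_1)^{-1}$. The map is \emph{full} if $Y$ is connected and the monodromy group is $A_m$ or $S_m$.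

A Belyi map $\pi$ defined over $\mathbb{Q}$ has \emph{good reduction} at a prime $p$ if it extends to a finite morphism $\mathcal{Y}\to\mathbb{P}^1_{\mathbb{Z}_{(p)}}$ that is \'etale over $\mathbb{P}^1\smallsetminus\{0,1,\infty\}$, with $\mathcal{Y}$ smooth and projective over $\mathbb{Z}_{(p)}$. (This is a strong form of the notion; a weaker form only enlarges the numbers counted below.) For a finite set of primes $\mathcal{P}$, the map has \emph{bad reduction within $\mathcal{P}$} if it has good reduction at every $p\notin\mathcal{P}$. Let $B_{\mathcal{P}}(m)$ be the number of isomorphism classes of full degree $m$ Belyi maps defined over $\mathbb{Q}$ with bad reduction within $\mathcal{P}$. The problem comes from Roberts \cite{Roberts}: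

\begin{quote}
\emph{Suppose that $\mathcal{P}$ contains the set of primes dividing the order of a finite nonabelian simple group. Are the numbers $B_{\mathcal{P}}(m)$ arbitrarily large as $m$ varies?}
\end{quote}

Two families show how the conditions pull against each other. Let $\ell$ be an odd prime, $N=\ell^k$, and $1\le n<N$ with $\ell\nmid n(n+1)$. The cyclic covers $w^N=u(1-u)^n$ of the $u$-line are defined over $\mathbb{Q}$ and have good reduction at all $p\ne\ell$ (by the local computation in Lemma~\ref{lem:smooth}). They are pairwise non-isomorphic, because $\gamma_0$ acts as an $N$-cycle and $\gamma_1$ as its $n$-th power. So without fullness the question is immediate, already for $\mathcal{P}=\{\ell\}$; but the monodromy group is as small as it can be.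

At the other extreme, let $m=i+j$ with $i,j\ge1$ coprime. The polynomial $m^m i^{-i}j^{-j}u^i(1-u)^j$ has derivative a constant times $u^{i-1}(1-u)^{j-1}(i-mu)$ and takes the value $1$ at $u=i/m$, so it is a Belyi map with good reduction at all $p\nmid ijm$. The monodromy around $\infty$ is an $m$-cycle and the monodromy around $1$ is a transposition; their product has cycles of lengths $i$ and $j$, so the transposition exchanges two points at distance $i$ along the $m$-cycle. Since $\gcd(i,m)=1$, its conjugates by the $m$-cycle connect all $m$ points and generate $S_m$. These maps are full, but the primes dividing $ijm$ move with $m$.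

The general tool for good reduction at $p$, the specialization theorem (ST) recalled in Section~\ref{sec:arith}, concerns covers whose group has order prime to $p$. For a full map of degree $m\ge4$ this means $p>m$. One might therefore guess that fullness in large degree forces many bad primes. The theorem below says otherwise.

\subsection{The result}

Fix a finite nonabelian simple group $G$ such that all primes dividing $|G|$ lie in $\mathcal{P}$, and an odd prime $\ell$ dividing $|G|$; it exists because $G$ is not a $2$-group.

\begin{theorem}\label{thm:main}
For every sufficiently large $N=\ell^k$ there is an integer $m_N\le|G|^{N-1}$ with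
\[
B_{\mathcal{P}}(m_N)\ \ge\ \Bigl(1-\frac{2}{\ell}\Bigr)N\ \ge\ \frac{N}{3},
\]
and $m_N\to\infty$. In particular the numbers $B_{\mathcal{P}}(m)$ are unbounded. The maps produced have monodromy group exactly $A_{m_N}$, their ramification indices are powers of $\ell$, and they have good reduction at all primes not dividing $|G|$.
\end{theorem}

The maps are pairwise non-isomorphic even over $\mathbb{C}$. If one also allows isomorphisms that permute $\{0,1,\infty\}$, the lower bounds are divided by at most $6$.

\subsection{The idea}

We turn each cyclic cover $C\to\mathbb{P}^1$ of the first family into a full map. Mark a point of $C$ that does not lie over $0,1,\infty$, and consider the Galois covers of $C$ with group $G$ branched only at the marked point. Let the point move, and divide by the deck group of $C\to\mathbb{P}^1$. The result is a finite cover of $\mathbb{P}^1\smallsetminus\{0,1,\infty\}$, the position of the marked point being the coordinate on the base. Four things have to be shown.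
\begin{itemize}
\item \emph{Equal degrees.} The degree is a number of $G$-covers of a once-punctured surface, so it depends only on the genus $(N-1)/2$ of $C$ and not on $n$ (Sections~\ref{sec:X} and~\ref{sec:rho}).
\item \emph{Different maps.} A suitable loop has many fixed points for $n$ and few for $n'\ne n$ (Section~\ref{sec:distinct}).
\item \emph{Fullness.} The monodromy group contains the action of all point pushes. These form a normal subgroup of the mapping class group, which acts $6$-transitively (Sections~\ref{sec:handles} and~\ref{sec:alt}).
\item \emph{Arithmetic.} We apply (ST) not to the Belyi map, whose group $A_m$ is huge, but to the $G$-covers that it parametrizes (Section~\ref{sec:arith}).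
\end{itemize}

\subsection{Conventions}

We write $[a,b]=aba^{-1}b^{-1}$. Products of paths are read from left to right. The \emph{monodromy representation} of a covering sends a loop to the inverse of path lifting along it; with our product of paths this is a homomorphism. Two connected-base coverings are isomorphic if and only if their monodromy representations are \emph{equivalent}, that is, conjugate by a bijection of the fibers. The proof uses the Feit--Thompson theorem, Glauberman's $Z^*$-theorem and one consequence of the classification of finite simple groups; these and the other standard facts are stated where they are needed.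

\section{Covers of a surface branched at one point}\label{sec:X}

Let $(\Sigma,t)$ be a closed oriented surface of genus $g$ with a marked point. The group $F=\pi_1(\Sigma\smallsetminus t)$ is free on \emph{standard generators} $a_1,b_1,\dots,a_g,b_g$, and $\partial=\prod_i[a_i,b_i]$ is a simple loop around $t$. A surjection $\varphi\colon F\to G$ up to $\operatorname{Aut}(G)$ is the same as its kernel, that is, a connected Galois cover of $\Sigma\smallsetminus t$ with group isomorphic to $G$. The \emph{mapping class group} $\operatorname{Mod}(\Sigma,t)$ of isotopy classes of orientation-preserving homeomorphisms fixing $t$ acts on these classes by $f\cdot[\varphi]=[\varphi\circ f_*^{-1}]$; here $f_*\in\operatorname{Aut}(F)$ is defined up to an inner automorphism, which does not change the class, and $f_*(\partial)$ is conjugate to $\partial$.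

We want a transitive action, so we must fix the invariants. The $\operatorname{Aut}(G)$-orbit of $\varphi(\partial)$ is one. It has a refinement with values in a central extension.

\subsection{The lifting invariant}

Recall the following about a perfect group $Q$. There is a central extension $\operatorname{pr}\colon\tilde Q\to Q$, the \emph{universal central extension}, such that for every central extension $E\to Q$ there is a unique homomorphism $\tilde Q\to E$ over $Q$. The group $\tilde Q$ is perfect, and it is finite if $Q$ is. A central extension $E\to Q$ is universal if and only if $H_1(E,\mathbb{Z})=H_2(E,\mathbb{Z})=0$. By uniqueness, each automorphism of $Q$ lifts to exactly one automorphism of $\tilde Q$; so $\operatorname{Aut}(Q)$ acts on $\tilde Q$, and inner automorphisms act as inner automorphisms.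

Let $M=\ker(\operatorname{pr}\colon\tilde G\to G)$. A homomorphism $\varphi\colon F\to G$ lifts to $\tilde\varphi\colon F\to\tilde G$ because $F$ is free. Two lifts differ by a homomorphism $F\to M$, which kills the product of commutators $\partial$. So $\tilde\varphi(\partial)\in\tilde G$ depends only on $\varphi$, and its $\operatorname{Aut}(G)$-orbit is an invariant of the action of $\operatorname{Mod}(\Sigma,t)$.

Which orbit should we take? It must not lie in $M$, since moving $t$ has no effect on covers unbranched at $t$. And the Galois group of $\mathbb{Q}$ will replace $\partial$ by another generator of the procyclic group that it generates, so to descend to $\mathbb{Q}$ we need an orbit that contains, with each element, all generators of the cyclic group it generates. A cyclic group of order $2$ or $4$ has only the generators $\xi^{\pm1}$, which explains the shape of the next lemma.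

\begin{lemma}\label{lem:xi}
There is $\xi\in\tilde G$ such that $\operatorname{pr}(\xi)$ is an involution, $\xi^4=1$, and $\xi^{-1}$ is conjugate to $\xi$.
\end{lemma}

\begin{proof}
By the Feit--Thompson theorem groups of odd order are solvable, so $|G|$ is even and $G$ has no nontrivial normal subgroup of odd order. Glauberman's $Z^*$-theorem says that in such a group an involution that commutes with none of its conjugates other than itself is central. As $Z(G)=1$, an involution $z\in G$ commutes with some conjugate $z'=hzh^{-1}\ne z$.

Let $s,\tilde h\in\tilde G$ lift $z,h$ and put $s'=\tilde hs\tilde h^{-1}$. Then $s^2\in M$ is central, so $s'^2=s^2$. Put $\nu=[s,s']\in M$, so that $ss's^{-1}=\nu s'$. Squaring gives $s'^2=ss'^2s^{-1}=\nu^2s'^2$, hence $\nu^2=1$ and $s's=\nu ss'$. Therefore $(ss')^2=s(s's)s'=\nu s^2s'^2=\nu s^4$. Put $\xi=ss's^{-2}$. Then $\xi^2=\nu$ and $\xi^4=1$. The image $\operatorname{pr}(\xi)=zz'$ is an involution because $z\neq z'$ commute. Finally $s'\xi s'^{-1}=s's\,s^{-2}=\nu\xi=\xi^3=\xi^{-1}$.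
\end{proof}

Order $4$ cannot be avoided. For $G=\mathrm{PSL}_2(\mathbb{F}_5)$ the group $\tilde G$ maps to $\mathrm{SL}_2(\mathbb{F}_5)$ over $G$, and the only involution of $\mathrm{SL}_2(\mathbb{F}_5)$ is $-1$; so every lift of an involution of $G$ has order divisible by $4$.

Fix $\xi$ and let $\Xi\subset\tilde G$ be its $\operatorname{Aut}(G)$-orbit. It is closed under conjugation and under inversion. Put
\[
X_g=\{\varphi\colon F\twoheadrightarrow G\ :\ \tilde\varphi(\partial)\in\Xi\}/\operatorname{Aut}(G),\qquad m(g)=|X_g| .
\]
The group $\operatorname{Mod}(\Sigma,t)$ acts on $X_g$. Since $\Xi$ is closed under conjugation and inversion, $\partial$ may be replaced by any loop freely homotopic to a small circle around $t$, in either direction. For $[\varphi]\in X_g$ the element $\varphi(\partial)$ is an involution, every class has exactly $|\operatorname{Aut}G|$ representatives, and one of them has $\tilde\varphi(\partial)=\xi$.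

\subsection{Size of $X_g$}

\begin{lemma}\label{lem:count}
There is $d=d(G)$ such that for $g\ge d$ any choice of values $\varphi(a_i),\varphi(b_i)\in G$ for $i\le g-d$ extends to a homomorphism $\varphi\colon F\to G$ with $\varphi(\langle a_i,b_i:i>g-d\rangle)=G$ and $\tilde\varphi(\partial)=\xi$. Hence
\[
|G|^{2(g-d)}/|\operatorname{Aut}G|\ \le\ m(g)\ \le\ |G|^{2g}.
\]
\end{lemma}

\begin{proof}
As $\tilde G$ is finite and perfect, there is $d_2$ such that every element of $\tilde G$ is a product of exactly $d_2$ commutators. Let $u_1,\dots,u_{d_1}$ generate $G$ and put $d=d_1+d_2$. Send $(a_{g-d+i},b_{g-d+i})$ to $(u_i,1)$ for $1\le i\le d_1$; these pairs lift to $(\tilde u_i,1)$ and contribute $1$ to $\tilde\varphi(\partial)$. Choose the last $d_2$ pairs so that $\tilde\varphi(\partial)=\xi$.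
\end{proof}

\section{Cyclic covers and the representations $\rho_n$}\label{sec:rho}

Let $U=\mathbb{P}^1\smallsetminus\{0,1,\infty\}$. Fix a transcendental number $\lambda_0\in(0,1)$; transcendence is used only in Section~\ref{sec:arith}. Let $\gamma_0,\gamma_1$ be the counterclockwise circles through $\lambda_0$ centered at $0$ and $1$. The group $\Gamma=\pi_1(U(\mathbb{C}),\lambda_0)$ is free on $\gamma_0,\gamma_1$, and $\gamma_\infty=(\gamma_0\gamma_1)^{-1}$ is freely homotopic to a simple loop around $\infty$.

Let $N=\ell^k$, $\zeta=e^{2\pi i/N}$, and call $n\in\{1,\dots,N-1\}$ \emph{admissible} if $\ell\nmid n(n+1)$. Two residues modulo $\ell$ are excluded, so there are $(1-\frac2\ell)N$ admissible $n$. (For $\ell=2$ there would be none.)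

\subsection{A family of pointed curves}

For $\lambda\in U(\mathbb{C})$ let $C_\lambda$ be the smooth projective curve with affine equation
\begin{equation}\label{eq:family}
w^N\,\lambda(1-\lambda)^n=u(1-u)^n,\qquad\text{and let }\ \sigma(\lambda)=(u,w)=(\lambda,1)\in C_\lambda .
\end{equation}
All $C_\lambda$ are isomorphic over the $u$-line, by rescaling $w$. The factor $\lambda(1-\lambda)^n$ serves to single out one point over $u=\lambda$ by a formula with rational coefficients. The map $u\colon C_\lambda\to\mathbb{P}^1$ is a cyclic cover with group $\boldsymbol{\mu}_N=\langle\zeta\rangle$ acting by $\alpha\cdot(u,w)=(u,\alpha w)$. The orders $1,n,-(n+1)$ of $u(1-u)^n$ at $0,1,\infty$ are prime to $\ell$, so the cover is totally ramified there, and it is unramified elsewhere. Thus $C_\lambda$ is connected, and $2g-2=-2N+3(N-1)$ gives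
\[
g=(N-1)/2 ,
\]
independently of $n$. Put $C=C_{\lambda_0}$, $t=\sigma(\lambda_0)$, $\pi=u\colon C\to\mathbb{P}^1$. We write $C^{(n)}$ when $n$ has to be shown, and we let $X_g$ denote the set of Section~\ref{sec:X} for $(\Sigma,t)=(C,t)$.

\subsection{Monodromy}

We recall \emph{point pushing} \cite{FM}. For a path $\eta$ in a surface $\Sigma$ from $t$ to $t'$ there is an isotopy $P_s$ of $\Sigma$ with $P_0=\mathrm{id}$ and $P_s(t)=\eta(s)$, supported in any prescribed neighborhood of $\eta$. The isotopy class of $P_1$ among homeomorphisms taking $t$ to $t'$ depends only on the homotopy class of $\eta$ relative to its endpoints. For a loop $\eta$ this class is $\operatorname{Push}(\eta)\in\operatorname{Mod}(\Sigma,t)$.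

Let $\delta$ be a loop in $U(\mathbb{C})$ at $\lambda_0$. Let $r(s)$ be continuous with $r(0)=1$ and $r(s)^N=\delta(s)(1-\delta(s))^n/(\lambda_0(1-\lambda_0)^n)$. Then $i_s\colon(u,w)\mapsto(u,r(s)w)$ is an isomorphism $C_{\delta(s)}\to C$ that takes $\sigma(\delta(s))$ to $\tilde\delta(s)=(\delta(s),r(s))$, and $\tilde\delta$ is the lift of $\delta$ to $C$ starting at $t$. Put $\chi_n(\delta)=r(1)\in\boldsymbol{\mu}_N$. Counting windings, the homomorphism $\chi_n\colon\Gamma\to\boldsymbol{\mu}_N$ sends $\gamma_0\mapsto\zeta$ and $\gamma_1\mapsto\zeta^n$. If $P_s$ pushes $t$ along $\tilde\delta$, then $i_s^{-1}P_s\colon(C,t)\to(C_{\delta(s)},\sigma(\delta(s)))$ trivializes the family of pointed curves along $\delta$. Its monodromy is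
\begin{equation}\label{eq:f}
f_\delta=\chi_n(\delta)^{-1}\circ P_1\in\operatorname{Mod}(C,t).
\end{equation}
Let $\alpha=\chi_n(\delta)$, and let $\alpha',P'_s$ belong to a second loop $\delta'$. The lift of $\delta\delta'$ is $\tilde\delta$ followed by $\alpha\tilde\delta'$, and $\alpha P'_s\alpha^{-1}$ pushes $\alpha t$ along $\alpha\tilde\delta'$. So $f_{\delta\delta'}=(\alpha\alpha')^{-1}\alpha P'_1\alpha^{-1}P_1=f_{\delta'}f_\delta$, and
\[
\rho_n\colon\Gamma\to\operatorname{Sym}(X_g),\qquad\rho_n(\delta)[\varphi]=[\varphi\circ(f_\delta)_*],
\]
is a homomorphism. It is the monodromy representation of the Belyi map that we construct. For $\delta\in\Gamma_n=\ker\chi_n$ we have $f_\delta=\operatorname{Push}(\tilde\delta)$.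

\subsection{Coordinates from a polygon}

The representation $\rho_n$ can be written down. Let $I=[1,\infty]\subset\mathbb{P}^1(\mathbb{R})$ and $\Theta=\pi^{-1}(I)$. This is a graph with two vertices $v_1,v_\infty$ and $N$ edges, which we orient from $v_1$ to $v_\infty$. Cutting $\mathbb{P}^1$ along $I$ gives a closed disc containing the single branch point $0$ in its interior. Its cyclic cover totally ramified at $0$ is again a closed disc $\Delta$, a $2N$-gon, whose interior maps homeomorphically onto $C\smallsetminus\Theta\ni t$ and whose sides map to edges.

We label the edges. On $\Omega=\mathbb{C}\smallsetminus((-\infty,0]\cup[1,\infty))$ let $w_0$ be the branch of $w$ that is positive on $(0,1)$, so $\arg w_0=(\arg u+n\arg(1-u))/N$ with principal arguments. \emph{Sheet $k$}, for $k\in\mathbb{Z}/N$, is the graph of $\zeta^kw_0$ over $\Omega$; the point $\zeta^kt$ lies in sheet $k$. Let $e_k$ be the edge on which $\arg w=(2k-n)\pi/N$, so $\zeta e_k=e_{k+1}$. As $u$ tends to $I$ from above, $\arg(1-u)\to-\pi$, and from below $\arg(1-u)\to\pi$. So sheet $k$ is bounded by $e_k$ on the upper side of $I$ and by $e_{k+n}$ on the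 lower side. Crossing the negative real axis downward leads from sheet $k$ to sheet $k+1$, since $\arg w=(2k+1)\pi/N$ on both. Call the corner of $\Delta$ over $u=1$ in sheet $k$ the \emph{$k$-th corner}. Going counterclockwise around $\partial\Delta$ from it, we run out along $e_k$, pass to sheet $k+1$, and return along $e_{k+1+n}$. The boundary therefore reads
\begin{equation}\label{eq:W}
W_k=\prod_{i=k}^{k+N-1}e_i\,e_{i+n+1}^{-1}.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x/\y in {0/1,1/2,2/3,3/4,4/0} {
  \draw ({72*\x-36}:2.5) -- ({72*\x}:2.5) -- ({72*\x+36}:2.5);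
  \draw[->] ({72*\x}:2.5) -- ({72*\x+18}:2.378);
  \draw[->] ({72*\x}:2.5) -- ({72*\x-18}:2.378);
  \node at ({72*\x+18}:2.75) {$e_{\x}$};
  \node at ({72*\x-18}:2.75) {$e_{\y}$};
}
\foreach \x in {0,...,4} {
  \fill ({72*\x}:2.5) circle (2pt);
  \draw[fill=white] ({72*\x+36}:2.5) circle (2pt);
}
\draw[dashed] (0:2.5) -- (72:2.5);
\fill (1.4,0) circle (1.3pt) node[left] {$t$};
\fill (0.433,1.331) circle (1.3pt) node[below] {$\zeta t$};
\draw[thick,->] (1.4,0) to[out=-70,in=200] (2.38,-0.37);
\draw[thick,->] (0.386,2.378) to[out=-120,in=140] (0.40,1.37);
\end{tikzpicture}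
\caption{The genus $2$ curve $w^5=u(1-u)$ as a decagon; sides with equal labels are glued. Black corners lie over $u=1$, white corners over $u=\infty$, the center over $u=0$, and the deck group acts by rotation. The thick path is the lift of a loop around $u=1$: it leaves through one copy of $e_1$ and enters through the other. The dashed chord closes up to a simple closed curve homotopic to $e_0e_2^{-1}$ in the complement of $t$.}\label{fig:decagon}
\end{figure}

Let $\Pi$ be the groupoid of homotopy classes of paths in $C\smallsetminus t$ with endpoints in $\{v_1,v_\infty\}$. Radial projection from $t$ in $\Delta$ retracts $C\smallsetminus t$ onto $\Theta$, so $\Pi$ is freely generated by the edges, and $F=\pi_1(C\smallsetminus t,v_1)$ is free on the $N-1=2g$ loops $e_ke_0^{-1}$, $k\neq0$. Each $W_k\in F$ is a loop around $t$. A tuple $x=(x_k)\in G^N$ defines a multiplicative map $\mathcal{F}_x\colon\Pi\to G$ with $e_k\mapsto x_k$, and its restriction $\varphi_x$ to $F$. Every homomorphism $F\to G$ is some $\varphi_x$, and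
\begin{equation}\label{eq:gauge}
\varphi_{x'}=\varphi_x\iff\text{there is $h\in G$ with }x'_k=x_kh\text{ for all }k ,
\end{equation}
since $x'_kx_0'^{-1}=x_kx_0^{-1}$ for all $k$ means $x'_k=x_k\cdot x_0^{-1}x'_0$.

\begin{lemma}\label{lem:polygon}
The classes $f_{\gamma_0}$ and $f_{\gamma_1}$ have representatives that fix $v_1$ and $v_\infty$ and act on $\Pi$ by
\[
f_{\gamma_0}(e_k)=e_{k-1};\qquad f_{\gamma_1}(e_k)=e_{k-n}\ \ (k\ne n),\qquad f_{\gamma_1}(e_n)=W_0^{-1}e_0 .
\]
\end{lemma}

\begin{proof}
The circle $\gamma_0$ misses $I$, so the push in \eqref{eq:f} can be taken to be the identity on $\Theta$, and $f_{\gamma_0}$ acts on $\Theta$ as $\zeta^{-1}$.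

The circle $\gamma_1$ crosses $I$ once, upward, at $2-\lambda_0$. Its lift leaves sheet $0$ through the lower side $e_n$, enters sheet $n$ through the upper side $e_n$, and ends at $t'=\zeta^nt$ (Figure~\ref{fig:decagon}). Take the push $P_1$ to be the identity on the vertices and on all edges other than $e_n$, as a composite of three pushes: inside the open polygon up to $e_n$; across $e_n$, inside a small disc $D$ that meets $\Theta$ in a subarc of $e_n$; and inside the open polygon to $t'$. The first push fixes $e_n$. The second replaces $e_n\cap D$ by a simple arc in $D$ with the same endpoints; as the push is the identity on $\partial D$, the moving point stays on the side of the arc that faces sheet $0$, so in the complement of the point the arc is homotopic to the half of $\partial D$ in sheet $n$. After the third push, $P_1(e_n)$ is homotopic in $C\smallsetminus t'$ to a simple path in $\Delta$ with the same endpoints as the side $e_n$ that starts at the $n$-th corner, and $t'$ lies between the path and that side. Write $W_n=e_nR$. The path and the rest $R$ of $\partial\Delta$ bound a disc not containing $t'$, so $P_1(e_n)\simeq R^{-1}=W_n^{-1}e_n$.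 Now apply $\zeta^{-n}$, which takes $t'$ to $t$ and lowers all indices by $n$.
\end{proof}

So on tuples $\rho_n(\gamma_0)$ is a rotation by one step, and $\rho_n(\gamma_1)$ is a rotation by $n$ steps with one entry multiplied by an involution. All of the full monodromy group comes from this one correction.

\begin{example}\label{ex:five}
The smallest $N$ with more than one admissible $n$ is $N=5$, with $n\in\{1,2,3\}$ and $g=2$. For $n=1$ the set $X_2$ consists of tuples $(x_0,\dots,x_4)$, up to $x_k\mapsto\beta(x_k)h$ with $\beta\in\operatorname{Aut}(G)$, $h\in G$, such that the $x_kx_0^{-1}$ generate $G$ and the word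
\[
w=x_0x_2^{-1}x_1x_3^{-1}x_2x_4^{-1}x_3x_0^{-1}x_4x_1^{-1},
\]
evaluated on lifts to $\tilde G$, lies in $\Xi$. By Lemma~\ref{lem:polygon},
\[
\rho_1(\gamma_0)x=(x_4,x_0,x_1,x_2,x_3),\qquad\rho_1(\gamma_1)x=(x_4,w^{-1}x_0,x_1,x_2,x_3).
\]
The loop $\delta=\gamma_1\gamma_0^{-1}$ lies in $\Gamma_1$, and $f_\delta=f_{\gamma_0}^{-1}f_{\gamma_1}$ fixes all edges except $e_1\mapsto W_1^{-1}e_1$: it is a point push, and it changes only $x_1$. If $x_0=x_2$, then $\mathcal{F}_x(W_1)=x_1x_3^{-1}x_2x_4^{-1}x_3x_0^{-1}x_4x_1^{-1}=w$. Replacing $x_1$ by $w^{-1}x_1$ conjugates this word by $w^{-1}$ and so leaves its value $w$ unchanged. A second application gives $w^{-2}x_1=x_1$. Thus $\rho_1(\delta^2)$ fixes all tuples with $x_0=x_2$: one condition. For $n=2$ the same loop has $f_\delta(e_k)=e_{k-1}$ for $k\ne2$, so $f_\delta^2(e_k)=e_{k-2}$ for $k\ne2,3$, and a fixed class satisfies three conditions $x_{k-2}=\beta(x_k)h$, $k=0,1,4$. For large $N$ the number of such conditions grows linearly in $N$; this is the argument of Section~\ref{sec:distinct}.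
\end{example}

\begin{remark}\label{rem:S3}
Simplicity of $G$ matters. Run the construction with $S_3$ in place of $G$, requiring $\varphi(\partial)$ to be a $3$-cycle. The sign $\operatorname{sgn}\circ\varphi$ is a nonzero class in $H^1(C,\mathbb{Z}/2)$. Every nonzero class occurs: let $s$ be a transposition and $r$ a $3$-cycle, choose a generator on which the class is nonzero, say $a_i$, send it to $s$, send $b_i$ to $r$ or $rs$ and the other generators into $\langle s\rangle$ as the class dictates, and note $[s,r]=[s,rs]=r^{-2}$. Point pushes are isotopic to the identity of $C$, so $\Gamma$ acts on these classes through $\boldsymbol{\mu}_N$. For $N=5$ there are $15$ classes and the action is not even transitive.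
\end{remark}

\section{The representations are inequivalent}\label{sec:distinct}

\begin{proposition}\label{prop:distinct}
Suppose $g=(N-1)/2\ge2d+2$ and $|G|^{N/6-2d-7/2}>|\operatorname{Aut}G|^2$. Then for admissible $n\ne n'$ the representations $\rho_n$ and $\rho_{n'}$ are not equivalent.
\end{proposition}

We use the \emph{change of coordinates principle} \cite{FM}: two simple closed curves in $\Sigma\smallsetminus t$ are related by an orientation-preserving homeomorphism of $(\Sigma,t)$ if both are nonseparating, or if both bound a subsurface of the same genus $h$ not containing $t$. With standard generators, $a_1$ is freely homotopic to a curve of the first kind and $\prod_{i\le h}[a_i,b_i]$ to one of the second.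

\begin{proof}
Let $\delta=\gamma_1\gamma_0^{-n}$, so $f_\delta=f_{\gamma_0}^{-n}f_{\gamma_1}$ on either curve. We compare the numbers of fixed points of $\delta^2$.

\emph{Many fixed points for $\rho_n$.} On $C^{(n)}$, Lemma~\ref{lem:polygon} shows that $f=f_\delta$ fixes $e_k$ for $k\ne n$ and sends $e_n$ to $W^{-1}e_n$, where $W=W_n$. Split \eqref{eq:W} at the $0$-th corner:
\[
W=W'W'',\qquad W'=\prod_{i=n}^{N-1}e_ie_{i+n+1}^{-1},\qquad W''=\prod_{i=0}^{n-1}e_ie_{i+n+1}^{-1}.
\]
The word $W'$ begins with $e_n$ and ends with $e_n^{-1}$, and these are the only occurrences of $e_n$ in $W$. So $f(W')=W^{-1}W'W$ and $f(W'')=W''$, hence $f(W)=W^{-1}W'WW''=W''^{-1}WW''$ and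
\[
f^2(e_n)=f(W)^{-1}W^{-1}e_n=W''^{-1}W^{-1}W''W^{-1}e_n .
\]
Let $[\varphi]\in X_g$. Then $\varphi(W)$ is an involution, so $\rho_n(\delta^2)$ fixes $[\varphi]$ as soon as $\varphi(W'')$ commutes with $\varphi(W)$. This holds if $\varphi(W'')=1$, and also if $\varphi(W')=1$, for then $\varphi(W'')=\varphi(W)$.

To count such $\varphi$ we realize $W'$ or $W''$ by a simple closed curve. A chord of $\Delta$, that is, a simple arc through the interior from the $0$-th to the $n$-th corner, maps to a simple closed curve $c$ in $C$. If the chord avoids $t$, then $c$ is homotopic in $C\smallsetminus t$ to $W''$ or to $W'^{-1}$, according to the side on which $t$ lies. A homeomorphism of $\Delta$ fixing $\partial\Delta$ pointwise can move any interior point to $t$, and the open polygon is dense in $C$; so if $c$ separates $C$ we may assume that $c$ bounds a subsurface of genus $h\le g/2$ not containing $t$. If $c$ does not separate, put $h=1\le g/2$. Choose standard generators such that $c$ is freely homotopic to $(\prod_{i\le h}[a_i,b_i])^{\pm1}$ in the first case and to $a_1^{\pm1}$ in the second. Every $[\varphi]\in X_g$ with $\varphi(a_i)=\varphi(b_i)=1$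 for $i\le h$ kills $c$, so it is fixed. As $h\le g/2\le g-d$, Lemma~\ref{lem:count} gives at least $|G|^{2(g-d-h)}\ge|G|^{g-2d}$ such $\varphi$. Hence
\[
|\operatorname{Fix}\rho_n(\delta^2)|\ \ge\ |G|^{g-2d}/|\operatorname{Aut}G| .
\]

\emph{Few fixed points for $\rho_{n'}$.} On $C^{(n')}$ put $f=f_\delta$ and $j=n-n'\not\equiv0\pmod N$. By Lemma~\ref{lem:polygon}, $f(e_k)=e_{k+j}$ for $k\ne n'$, so $f^2(e_k)=e_{k+2j}$ for $k\notin\{n',n'-j\}$. Suppose $[\varphi_x]$ is fixed, say $\varphi_x\circ f^2_*=\beta\circ\varphi_x$ with $\beta\in\operatorname{Aut}(G)$. By \eqref{eq:gauge} applied to the tuples $(\mathcal{F}_x(f^2e_k))_k$ and $(\beta(x_k))_k$, there is $h\in G$ with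
\[
x_{k+2j}=\beta(x_k)\,h\qquad\text{for all }k\notin\{n',n'-j\}.
\]
Since $N$ is odd, $2j$ has odd order $\ge3$ in $\mathbb{Z}/N$, so translation by $2j$ has at most $N/3$ orbits. Walking along each orbit, we see that $x$ is determined by $\beta$, $h$, one entry per orbit, and the two entries $x_{n'+2j}$, $x_{n'+j}$. Hence
\[
|\operatorname{Fix}\rho_{n'}(\delta^2)|\ \le\ |\operatorname{Aut}G|\cdot|G|^{N/3+3}.
\]

If $\rho_n$ and $\rho_{n'}$ were equivalent, the two numbers would agree, and $|G|^{g-2d-N/3-3}\le|\operatorname{Aut}G|^2$. As $g-N/3-3=N/6-7/2$, this contradicts the hypothesis.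
\end{proof}

\section{Surjections from surface groups of large genus}\label{sec:handles}

To act on six elements of $X_g$ at once is to act on one surjection onto $G^6$. So we now let $Q$ be any finite perfect group and show that in large genus the lifting invariant is the only invariant of a surjection $F\to Q$.

Write $F=F_{2g}$ and let $\mathcal{A}_g=\{\theta\in\operatorname{Aut}(F):\theta(\partial)=\partial\}$. A homomorphism $\Phi\colon F\to Q$ is a word of $g$ \emph{handles} $(x_1,y_1)\oplus\dots\oplus(x_g,y_g)$, where $(x_i,y_i)=(\Phi(a_i),\Phi(b_i))\in Q^2$. Put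
\[
\partial(\Phi)=\prod_i[x_i,y_i]\in Q,\qquad D(\Phi)=\prod_i[\tilde x_i,\tilde y_i]=\tilde\Phi(\partial)\in\tilde Q ,
\]
with arbitrary lifts. Write $\Phi\sim\Psi$ if $\Psi=\Phi\circ\theta$ for some $\theta\in\mathcal{A}_g$. This preserves $D$ and the image. An automorphism of the free group on consecutive handles that fixes the product of their commutators extends by the identity to an element of $\mathcal{A}_g$; so $v\sim v'$ implies $u\oplus v\oplus w\sim u\oplus v'\oplus w$.

\begin{proposition}\label{prop:classify}
There is $g_0(Q)$ such that for $g\ge g_0(Q)$ any two surjections $\Phi,\Psi\colon F_{2g}\to Q$ with $D(\Phi)=D(\Psi)$ satisfy $\Phi\sim\Psi$.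
\end{proposition}

The proof separates two questions. First, in large genus a trivial handle $(1,1)$ can always be split off, which shows that adding trivial handles eventually neither creates nor merges classes. Second, once trivial handles may be added freely, words form a group, which we identify with a subgroup of $\tilde Q$.

\subsection{Moves}

Put $\bar a_i=b_ia_i^{-1}b_i^{-1}$, so that $[a_i,b_i]=a_i\bar a_i$ and $\Phi(\bar a_i)=1$ if and only if $\Phi(a_i)=1$.

\emph{One handle.} The automorphisms
\[
\mu\colon(a,b)\mapsto(ab,b),\qquad\kappa\colon(a,b)\mapsto(a,ba),\qquad\omega\colon(a,b)\mapsto(aba^{-1},a^{-1})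
\]
fix $[a,b]$, by
$ab\cdot b\cdot b^{-1}a^{-1}\cdot b^{-1}=a\cdot ba\cdot a^{-1}\cdot a^{-1}b^{-1}=aba^{-1}\cdot a^{-1}\cdot ab^{-1}a^{-1}\cdot a=[a,b]$; the inverse of $\omega$ is $(a,b)\mapsto(b^{-1},bab^{-1})$. From $\bar a=a^{-1}[a,b]$ we get $\omega(\bar a)=ab^{-1}a^{-1}\cdot aba^{-1}b^{-1}=b^{-1}$, and so $\omega^2(\bar a)=a$. An index, as in $\omega_i$, names the handle acted on.

\emph{Two handles.} We need a move that lets adjacent handles interact. The product $[a_1,b_1][a_2,b_2]=a_1\cdot c\cdot\bar a_2$ contains the element $c=\bar a_1a_2$, which involves both handles. Define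
\[
\psi\colon\ a_1\mapsto a_1,\quad b_1\mapsto cb_1,\quad a_2\mapsto ca_2c^{-1},\quad b_2\mapsto b_2c^{-1}.
\]
Then $\psi(\bar a_1)=c\bar a_1c^{-1}$, so $\psi(c)=c\bar a_1a_2c^{-1}=c$, and $\psi(\bar a_2)=b_2c^{-1}\cdot ca_2^{-1}c^{-1}\cdot cb_2^{-1}=\bar a_2$. Hence $\psi$ fixes $a_1c\bar a_2$, and the same formula with $c^{-1}$ in place of $c$ defines its inverse. Put $\eta=\mu_2\circ\psi\circ\omega_2$. From $\mu_2(c)=\bar a_1a_2b_2$ we get $\mu_2\psi(b_2)=b_2(\bar a_1a_2b_2)^{-1}=c^{-1}$, and therefore
\begin{equation}\label{eq:eta}
\eta(\bar a_2)=\bar a_1a_2,\qquad\eta(a_1)=a_1,\qquad\eta(b_1)=\bar a_1a_2b_2b_1 .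
\end{equation}

\emph{Swap.} For words $u,v$ we have $u\oplus v\sim{}^{\partial(u)}v\oplus u$, where ${}^qv$ has all entries conjugated by $q$, $x\mapsto qxq^{-1}$. Indeed, let $\partial_u,\partial_v$ be the products of commutators over the two blocks of generators. Sending the first generators to the $\partial_u$-conjugates of the generators of the $v$-block and the last ones to the generators of the $u$-block is an automorphism, and it maps $\partial_u\partial_v$ to $\partial_u\partial_v\partial_u^{-1}\cdot\partial_u$. In particular a block $u$ with $\partial(u)=1$ can be moved to any position without changing the other handles.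

\begin{lemma}\label{lem:absorb}
If $x_j=1$ and $h\in\langle x_i,y_i:i\ne j\rangle$, then replacing $y_j$ by $hy_j$ gives an equivalent word.
\end{lemma}

\begin{proof}
Keep the other handles fixed. The $h$ for which the claim holds for all values of $y_j$ form a subgroup, so it suffices to treat $h\in\{x_i,x_iy_i\}$ for each $i\ne j$. The handle $(1,y_j)$ can be moved next to the $i$-th handle and back, so we consider $(1,y)\oplus(x_2,y_2)$. Here $c$ has the value $x_2$. Applying $\psi$ and then $\kappa_2$ gives
\[
(1,y)\oplus(x_2,y_2)\sim(1,x_2y)\oplus(x_2,y_2x_2^{-1})\sim(1,x_2y)\oplus(x_2,y_2).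
\]
Applying $\mu_2$, then this procedure, then $\mu_2^{-1}$ gives $(1,y)\oplus(x_2,y_2)\sim(1,x_2y_2y)\oplus(x_2,y_2)$.
\end{proof}

\begin{lemma}\label{lem:merge}
For $x,y,z\in Q$ there is $q\in Q$ with $(x,y)\oplus(yxy^{-1},yzy^{-1})\sim(x,yz)\oplus(1,q)$.
\end{lemma}

\begin{proof}
The value of $\bar a_1a_2$ is $yx^{-1}y^{-1}\cdot yxy^{-1}=1$. Apply $\eta$. By \eqref{eq:eta} the new value of $\bar a_2$, hence of $a_2$, is $1$, the value of $a_1$ is still $x$, and the new value of $b_1$ is $yzy^{-1}\cdot y=yz$.
\end{proof}

This is the commutator identity $[x,yz]=[x,y]\cdot y[x,z]y^{-1}$, realized by a move.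

\subsection{Splitting off a trivial handle}

\begin{lemma}\label{lem:split}
Let $\operatorname{len}(Q)$ be the maximal number of strict inclusions in a chain of subgroups of $Q$. If $g\ge|Q|(\operatorname{len}(Q)+1)$, every surjective $\Phi$ is equivalent to $\Phi'\oplus(1,1)$ with $\Phi'$ surjective.
\end{lemma}

\begin{proof}
We first produce many handles with first entry $1$. For $i\le j$ there is an automorphism $\theta_{i,j}$, supported on the handles $i,\dots,j$ and fixing the product of their commutators, with $\theta_{i,j}(\bar a_j)=a_ia_{i+1}\cdots a_j$. Take $\theta_{i,i}=\omega_i^2$ and $\theta_{i,j}=\theta_{i,j-1}\circ\eta$ with $\eta$ acting on the handles $j-1,j$; by \eqref{eq:eta}, $\theta_{i,j}(\bar a_j)=\theta_{i,j-1}(\bar a_{j-1}a_j)=\theta_{i,j-1}(\bar a_{j-1})\,a_j$.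

Let $r=\operatorname{len}(Q)+1$ and choose $r$ disjoint blocks of $|Q|$ consecutive handles. In a block, two of the $|Q|+1$ initial partial products of the $x$'s (the empty one included) coincide, so $x_i\cdots x_j=1$ for some $i\le j$ in the block. After applying $\theta_{i,j}$ the $j$-th handle has first entry $1$. Doing this in each block, we obtain handles $(1,y_{j_1}),\dots,(1,y_{j_r})$. One of the $r$ inclusions $1\le\langle y_{j_1}\rangle\le\langle y_{j_1},y_{j_2}\rangle\le\cdots$ is an equality, so $y_{j_i}\in\langle y_{j_1},\dots,y_{j_{i-1}}\rangle$ for some $i$. Lemma~\ref{lem:absorb} with $h=y_{j_i}^{-1}$ turns this handle into $(1,1)$. Move it to the end. The image is still $Q$, so the remaining handles generate $Q$.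
\end{proof}

\subsection{The group of stable classes}

Lemma~\ref{lem:absorb} removes a handle $(1,q)$ only in the presence of handles that generate $q$. So we keep a fixed surjective word $\Phi_0$ in front. For words $w,w'$ of any lengths write $w\approx w'$ if $\Phi_0\oplus w\oplus(1,1)^r\sim\Phi_0\oplus w'\oplus(1,1)^{r'}$ for some $r,r'\ge0$. This is an equivalence relation (for transitivity, append further trivial handles), and $w\sim w'$ implies $w\approx w'$. If $w\approx w'$, then $w\oplus v\approx w'\oplus v$, because trivial handles can be moved past $v$. Also $v\oplus w\approx v\oplus w'$: swap $\Phi_0\oplus v\sim{}^{\partial(\Phi_0)}v\oplus\Phi_0$, change $w$ to $w'$ behind $\Phi_0$, and swap back. So the classes form a monoid $\mathcal{G}=\mathcal{G}_{\Phi_0}$ under concatenation, generated by the classes $\langle x,y\rangle$ of single handles, and $D$ and $\partial=\operatorname{pr}\circ D$ induce homomorphisms $\mathcal{G}\to\tilde Q$ and $\mathcal{G}\to Q$.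

\begin{lemma}\label{lem:group}
The monoid $\mathcal{G}$ is a group, and $D\colon\mathcal{G}\to\tilde Q$ is injective.
\end{lemma}

\begin{proof}
As $\Phi_0$ is surjective, Lemma~\ref{lem:absorb} gives $\langle1,q\rangle=1$, and $\omega$ gives $\langle x,1\rangle=\langle1,x^{-1}\rangle=1$. Lemma~\ref{lem:merge} now reads
\begin{equation}\label{eq:merge}
\langle x,y\rangle\,\langle yxy^{-1},yzy^{-1}\rangle=\langle x,yz\rangle .
\end{equation}
With $z=y^{-1}$ the right side is $1$. So every generator, hence every element, has a right inverse, and $\mathcal{G}$ is a group.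

The swap gives $wvw^{-1}={}^{\partial(w)}v$ in $\mathcal{G}$. Thus $\ker\partial$ is central. The image of $\partial$ contains all commutators, so $\partial$ is onto because $Q$ is perfect: $\mathcal{G}\to Q$ is a central extension.

Next, $\mathcal{G}$ is perfect. Let $\epsilon(x,y)$ be the image of $\langle x,y\rangle$ in $\mathcal{G}^{\mathrm{ab}}$. By the swap relation and the surjectivity of $\partial$, the function $\epsilon$ is invariant under simultaneous conjugation. So \eqref{eq:merge} gives $\epsilon(x,y)+\epsilon(x,z)=\epsilon(x,yz)$. Thus $\epsilon(x,\cdot)$ is a homomorphism from a perfect group to an abelian group, and $\epsilon=0$.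

By universality there is a homomorphism $\iota\colon\tilde Q\to\mathcal{G}$ over $Q$. The map $w\mapsto\iota D(w)\,w^{-1}$ takes values in the central subgroup $\ker\partial$, so it is a homomorphism, and it is trivial because $\mathcal{G}$ is perfect. Hence $\iota D=\mathrm{id}$ and $D$ is injective.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:classify}]
For $q\in\tilde Q$ let $E_g(q)$ be the finite set of $\sim$-classes of surjective words of length $g$ with $D=q$. Appending $(1,1)$ gives maps $E_g(q)\to E_{g+1}(q)$, surjective for large $g$ by Lemma~\ref{lem:split}. The cardinalities are then nonincreasing, hence eventually constant. As $\tilde Q$ is finite, there is $g_0$ such that the maps are bijective for all $g\ge g_0$ and all $q$. It remains to show $\Phi\oplus(1,1)^r\sim\Psi\oplus(1,1)^r$ for some $r$.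

Let $\Phi=(x_1,y_1)\oplus\dots\oplus(x_g,y_g)$ and $\Phi^*=(y_g,x_g)\oplus\dots\oplus(y_1,x_1)$, so $D(\Phi^*)=D(\Phi)^{-1}$. Since $D(\Phi^*\oplus\Psi)=1$, Lemma~\ref{lem:group} with $\Phi_0=\Phi$ shows that $\Phi$ and $\Phi\oplus\Phi^*\oplus\Psi$ become equivalent after adding trivial handles. Since $\partial(\Phi\oplus\Phi^*)=1$, the swap gives $\Phi\oplus\Phi^*\oplus\Psi\sim\Psi\oplus\Phi\oplus\Phi^*$. Since $D(\Phi\oplus\Phi^*)=1$, Lemma~\ref{lem:group} with $\Phi_0=\Psi$ shows that $\Psi\oplus\Phi\oplus\Phi^*$ and $\Psi$ become equivalent after adding trivial handles.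
\end{proof}

\section{Alternating monodromy}\label{sec:alt}

We use two more facts on surfaces \cite{FM}. \emph{Dehn--Nielsen--Baer theorem:} the map $\operatorname{Mod}(\Sigma)\to\operatorname{Out}(\pi_1(\Sigma))$ is injective for $g\geq1$, and every automorphism of $F=\pi_1(\Sigma\smallsetminus t)$ that sends $\partial$ to a conjugate of $\partial^{\pm1}$ is induced, up to an inner automorphism, by a homeomorphism of $(\Sigma,t)$. \emph{Birman exact sequence:} for $g\ge2$ the kernel of $\operatorname{Mod}(\Sigma,t)\to\operatorname{Mod}(\Sigma)$ is the group $\operatorname{Push}(\pi_1(\Sigma,t))$ of point pushes. An orientation-reversing homeomorphism sends $\partial$ to a conjugate of $\partial^{-1}$, and $\partial^{-1}$ is not conjugate to $\partial$: in the cyclically reduced word $\partial$ the letter $a_1$ is followed by $b_1$, in $\partial^{-1}$ by $b_1^{-1}$. So an automorphism sending $\partial$ to a conjugate of $\partial$ comes from $\operatorname{Mod}(\Sigma,t)$.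

From the classification of finite simple groups we use that a $6$-transitive finite permutation group is alternating or symmetric. Proposition~\ref{prop:classify} gives $k$-transitivity for each fixed $k$ only from a genus depending on $k$ on, so a statement of this kind is needed.

\begin{proposition}\label{prop:alt}
For all large $g$: \emph{(a)} the image of $\operatorname{Mod}(\Sigma,t)$ in $\operatorname{Sym}(X_g)$ contains $\operatorname{Alt}(X_g)$; \emph{(b)} so does the image of $\operatorname{Push}(\pi_1(\Sigma,t))$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:count}, $m(g)\to\infty$; assume $m(g)\ge6$, $g\ge d+1$ and $g\ge g_0(G^6)$.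

(a) Take two $6$-tuples of distinct elements of $X_g$, with representatives $\varphi_i,\psi_i$ such that $\tilde\varphi_i(\partial)=\tilde\psi_i(\partial)=\xi$. We claim that $\Phi=(\varphi_1,\dots,\varphi_6)$ maps onto $Q=G^6$; this form of Goursat's lemma is where simplicity enters. The kernels $L_i=\ker\varphi_i$ are distinct maximal normal subgroups of $F$. Suppose that $F/L\cong G^{k-1}$ via $(\varphi_1,\dots,\varphi_{k-1})$, where $L=L_1\cap\dots\cap L_{k-1}$. A normal subgroup of $G^{k-1}$ is a product of some of the factors: if it has an element with nontrivial $i$-th coordinate, commutators of that element with the $i$-th factor give a nontrivial normal subgroup of this factor. So the maximal normal subgroups of $F$ containing $L$ are $L_1,\dots,L_{k-1}$. Hence $L\not\subset L_k$, $LL_k=F$, and $F/(L\cap L_k)\cong F/L\times F/L_k$. The claim follows by induction, and it holds for $\Psi=(\psi_1,\dots,\psi_6)$ too.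

By the K\"unneth formula $H_1$ and $H_2$ of $\tilde G^6$ vanish, so $\tilde Q=\tilde G^6$ and $D(\Phi)=D(\Psi)=(\xi,\dots,\xi)$. Proposition~\ref{prop:classify} gives $\theta\in\mathcal{A}_g$ with $\psi_i=\varphi_i\circ\theta$ for all $i$, and $\theta$ comes from $\operatorname{Mod}(\Sigma,t)$. So the action is $6$-transitive.

(b) The point pushes form a normal subgroup. A nontrivial normal subgroup of $A_m$ or $S_m$, $m\ge5$, contains $A_m$, so by (a) it suffices to find one point push that acts nontrivially. Let $V=\prod_{i\ge2}[a_i,b_i]$ and let $\theta_0$ fix all generators except $b_1$, with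
\[
\theta_0(b_1)=a_1^{-1}V^{-1}b_1a_1=(a_1^{-1}\partial^{-1}a_1)\,b_1 ;
\]
the two expressions agree because $\partial^{-1}=V^{-1}b_1a_1b_1^{-1}a_1^{-1}$. By the first expression $\theta_0$ is an automorphism, as $V$ does not involve $b_1$, and
\[
\theta_0(\partial)=V^{-1}b_1a_1^{-1}b_1^{-1}Va_1V=(a_1V)^{-1}\,\partial\,(a_1V).
\]
So $\theta_0$ is induced by an element of $\operatorname{Mod}(\Sigma,t)$. By the second expression $\theta_0$ induces the identity on $\pi_1(\Sigma)=F/\langle\langle\partial\rangle\rangle$, so this element is trivial in $\operatorname{Mod}(\Sigma)$ and is a point push. By Lemma~\ref{lem:count} there is $[\varphi]\in X_g$ with $\varphi(\langle a_i,b_i:i\ge2\rangle)=G$. If $\varphi\theta_0=\beta\varphi$ with $\beta\in\operatorname{Aut}(G)$, then $\beta$ fixes a generating set, so $\beta=1$, and $\varphi\theta_0(b_1)=\varphi(b_1)$ forces $\varphi(\partial)=1$. But $\varphi(\partial)$ is an involution.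
\end{proof}

\begin{proposition}\label{prop:rho}
For all $N=\ell^k$ and admissible $n$ we have $\rho_n(\gamma_0)^N=\rho_n(\gamma_1)^N=\rho_n(\gamma_\infty)^N=1$. For large $N$, $\rho_n(\Gamma)=\operatorname{Alt}(X_g)$.
\end{proposition}

\begin{proof}
For $*\in\{0,1,\infty\}$ the loop $\gamma_*$ is freely homotopic to the boundary of a closed disc containing only the branch point $*$. The preimage of this disc in $C$ is a disc, because $\pi$ is totally ramified at $*$. The element $\gamma_*^N$ lies in $\Gamma_n$, and its lift is freely homotopic to a loop in the preimage disc, so it is null-homotopic in $C$. Hence $f_{\gamma_*^N}=1$. As $N$ is odd, $\rho_n(\gamma_0)$ and $\rho_n(\gamma_1)$ have odd order, so they are even permutations and $\rho_n(\Gamma)\subseteq\operatorname{Alt}(X_g)$. Conversely, $\Gamma_n=\pi_1(C\smallsetminus\pi^{-1}\{0,1,\infty\},t)$ maps onto $\pi_1(C,t)$, so every point push is $f_\delta$ for some $\delta\in\Gamma_n$. Apply Proposition~\ref{prop:alt}(b).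
\end{proof}

\section{Descent to $\mathbb{Q}$ and good reduction}\label{sec:arith}

Riemann existence gives a Belyi map over $\mathbb{C}$ with monodromy $\rho_n$, but no control of its field of definition or its reduction. We therefore rebuild it arithmetically: the absolute Galois group of $\mathbb{Q}(\lambda)$ acts on $X_g$, and we show that the action is unramified wherever the pointed curve $(C_\lambda,\sigma(\lambda))$ stays smooth and the residue characteristic does not divide $|G|$.

Let $S=\operatorname{Spec}\mathbb{Z}[1/|G|]$. From now on $U=\mathbb{P}^1_S\smallsetminus\{0,1,\infty\}$, with coordinate $\lambda$ and function field $K=\mathbb{Q}(\lambda)$. Since $\ell$ divides $|G|$, the integer $N$ is invertible on $S$; this is the only use of $\ell\mid|G|$.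

\subsection{Facts on \'etale covers}

\begin{itemize}
\item[(RE)] \emph{Riemann existence.} For a connected variety $X$ over $\mathbb{C}$, the \'etale fundamental group $\pi_1(X,x)$ is the profinite completion of the topological one, a loop acting on fibers through the monodromy representation. If $X=\bar X\smallsetminus t$ with $\bar X$ a smooth curve, the inertia groups at $t$ are the conjugates of the closed subgroup generated by a simple loop around $t$. Also, $\pi_1$ does not change under extension of algebraically closed base fields of characteristic $0$.
\item[(ZN)] \emph{Zariski--Nagata purity.} Let $X$ be regular, connected and noetherian, and let $X'$ be its normalization in a finite separable algebra over its function field. If $X'\to X$ is \'etale over all points of codimension one, it is \'etale.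
\item[(Ab)] \emph{Abhyankar's lemma.} Let $\mathcal{O}$ be a discrete valuation ring with residue characteristic $0$, uniformizer $s$ and fraction field $L$. If all ramification indices of a finite extension $L'/L$ over $\mathcal{O}$ divide $N$, then $L'(s^{1/N})$ is unramified over $\mathcal{O}[s^{1/N}]$.
\item[(ST)] \emph{Specialization of tame fundamental groups} (\cite[Exp.~XIII, \S2]{SGA1}; see also \cite{OV}). Let $\mathcal{O}$ be a strictly henselian discrete valuation ring with fraction field $L$ and residue characteristic exponent $p$. Let $\mathcal{X}/\mathcal{O}$ be a smooth proper curve with geometrically connected fibers, $Z\subset\mathcal{X}$ a closed subscheme finite \'etale over $\mathcal{O}$, and $\mathcal{W}=\mathcal{X}\smallsetminus Z$. Then $\pi_1(\mathcal{W}_{\bar L})\to\pi_1(\mathcal{W})$ induces an isomorphism on maximal prime-to-$p$ quotients (on the whole groups if $p=1$).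
\end{itemize}

\subsection{The family over $U$}

Let $T=\mathbb{P}^1_U$ with coordinate $u$, and let $T^\circ\subset T$ be the complement of $u=0,1,\infty$. The function $R=u(1-u)^n/(\lambda(1-\lambda)^n)$ is a unit on $T^\circ$. Let $\mathcal{C}^\circ\to T^\circ$ be the finite \'etale cover $w^N=R$ and $\mathcal{C}$ the normalization of $T$ in it.

\begin{lemma}\label{lem:smooth}
The morphism $\mathcal{C}\to U$ is a smooth projective curve with geometrically connected fibers, and $\sigma\colon(u,w)=(\lambda,1)$ is a section. Over $\mathbb{C}$ this is the family \eqref{eq:family}.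
\end{lemma}

\begin{proof}
Cover $T$ by the three affine opens $\operatorname{Spec}\Lambda$ obtained by removing two of the sections $u=0,1,\infty$. Let $\varepsilon=u$, $1-u$, $1/u$ be the equation of the remaining section; it is a coordinate that makes $\operatorname{Spec}\Lambda$ an open subscheme of $\mathbb{A}^1_U$. There $R=\varepsilon^jc$ with $c\in\Lambda^\times$ and $j=1,n,-(n+1)$, prime to $N$. Choose integers $j',i$ with $jj'=1+Ni$ and put $z=w^{j'}\varepsilon^{-i}$ on $\mathcal{C}^\circ$. Then
\[
z^N=R^{j'}\varepsilon^{-Ni}=\varepsilon c^{j'},\qquad z^j=w\,R^{i}\varepsilon^{-ij}=w\,c^{i}.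
\]
So $\Lambda[1/\varepsilon][z]/(z^N-\varepsilon c^{j'})\to\Lambda[1/\varepsilon][w]/(w^N-R)$ is a surjection of free modules of rank $N$, hence an isomorphism. The ring $\Lambda'=\Lambda[z]/(z^N-\varepsilon c^{j'})$ is finite free over $\Lambda$. It is smooth over $U$: where $\varepsilon\neq0$ the $z$-derivative $Nz^{N-1}$ of the equation is a unit, and where $\varepsilon=0$ the $\varepsilon$-derivative equals the unit $-c^{j'}$. Thus $\Lambda'$ is regular, hence normal, and $\operatorname{Spec}\Lambda'$ is the part of $\mathcal{C}$ over $\operatorname{Spec}\Lambda$. So $\mathcal{C}$ is smooth of relative dimension one over $U$ and finite over $\mathbb{P}^1_U$. Each connected component of a geometric fiber surjects onto the $u$-line, and there is one point over $u=0$, so the fiber is connected. Finally $R=1$ at $u=\lambda$.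
\end{proof}

Put $\mathcal{V}=\mathcal{C}\smallsetminus\sigma(U)$ and $V=\mathcal{V}_K$.

\subsection{The Belyi maps}

\begin{proposition}\label{prop:belyi}
Let $N$ be large, $n$ admissible and $g=(N-1)/2$. There is a Belyi map $\pi_n\colon Y_n\to\mathbb{P}^1$ over $\mathbb{Q}$ of degree $m(g)$ with monodromy representation $\rho_n$ and good reduction at all primes $p\nmid|G|$. It is full, with monodromy group $A_{m(g)}$, and its ramification indices divide $N$.
\end{proposition}

\begin{proof}
\emph{Step 1: the Galois action.} Since $\lambda_0$ is transcendental, $\lambda\mapsto\lambda_0$ embeds $K$ in $\mathbb{C}$. Let $\bar K\subset\mathbb{C}$ be the algebraic closure. Then $V_{\bar K}\otimes\mathbb{C}=C\smallsetminus t$. Take all fundamental groups of $V$ and $\mathcal{V}$ at a complex point $v$ of $C\smallsetminus t$. By (RE), $\pi_1(V_{\bar K})=\hat F$ with $F=\pi_1(C\smallsetminus t,v)$, and we have the exact sequence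
\begin{equation}\label{eq:seq}
1\to\hat F\to\pi_1(V)\to\operatorname{Gal}(\bar K/K)\to1 .
\end{equation}
Let $X'$ be the finite set of surjections $F\to G$, equivalently continuous surjections $\hat F\to G$, modulo $\operatorname{Aut}(G)$. For $\tau\in\operatorname{Gal}(\bar K/K)$ with lift $\hat\tau$ put $\tau\cdot[\varphi]=[\gamma\mapsto\varphi(\hat\tau^{-1}\gamma\hat\tau)]$. Changing $\hat\tau$ by an element of $\hat F$ changes the homomorphism by an inner automorphism of $G$. So this is a well-defined left action on $X'\supset X_g$, and it is continuous because $\hat F$ is topologically finitely generated.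

\emph{Step 2: $X_g$ is stable.} View $\pi_1(V)$ as the Galois group over $K(\mathcal{C}_K)$ of the maximal extension unramified over $V$. By (RE) there is a place of this extension over the point $\sigma$ whose inertia group in $\hat F$ is $J=\overline{\langle\partial\rangle}$. The residue field of this place is $\bar K$, and that of $\sigma$ is $K$ because $\sigma$ is $K$-rational. So the decomposition group surjects onto $\operatorname{Gal}(\bar K/K)$, its intersection with $\hat F$ is $J$, and it normalizes $J$. Choose $\hat\tau$ in it. Then $\hat\tau^{-1}\partial\hat\tau$ is a topological generator of $J$. If $\tilde\varphi\colon\hat F\to\tilde G$ lifts $\varphi$, then $\gamma\mapsto\tilde\varphi(\hat\tau^{-1}\gamma\hat\tau)$ lifts the transform of $\varphi$, and its value at $\partial$ generates the cyclic group $\langle\tilde\varphi(\partial)\rangle$. For $[\varphi]\in X_g$ this group has order $2$ or $4$, so the value is $\tilde\varphi(\partial)^{\pm1}\in\Xi$. This is where Lemma~\ref{lem:xi} is used.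

Let $H$ be the normalization of $U$ in the \'etale $K$-algebra of degree $m(g)$ that corresponds to the Galois set $X_g$.

\emph{Step 3: $H\to U$ is finite \'etale.} Let $\mathfrak{p}$ be a point of codimension one of $U$: a closed point of $U_{\mathbb{Q}}$ or the generic point of $U_{\mathbb{F}_p}$ with $p\nmid|G|$. Let $\mathcal{O}$ be a strict henselization of $\mathcal{O}_{U,\mathfrak{p}}$ with fraction field $L\subset\bar K$; the groups $\operatorname{Gal}(\bar K/L)$ are the inertia groups at $\mathfrak{p}$. Apply (ST) to $\mathcal{C}_{\mathcal{O}}$ and $Z=\sigma$, which Lemma~\ref{lem:smooth} allows. As $|G|$ is prime to the residue characteristic exponent, every $\varphi\colon\hat F\to G$ factors through $\pi_1(\mathcal{V}_{\mathcal{O}})$, so it extends to a homomorphism $\Phi\colon\pi_1(V_L)\to G$. The group $\pi_1(V_L)$ is the preimage of $\operatorname{Gal}(\bar K/L)$ in \eqref{eq:seq}, and for $\hat\tau$ in it $\varphi(\hat\tau^{-1}\gamma\hat\tau)=\Phi(\hat\tau)^{-1}\varphi(\gamma)\Phi(\hat\tau)$. So inertia acts trivially on $X'$, and $H\to U$ is \'etale over $\mathfrak{p}$. Since $U$ is regular, (ZN) applies.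

\emph{Step 4: the monodromy of $H_{\mathbb{C}}\to U_{\mathbb{C}}$ is $\rho_n$.} The map $\mathcal{V}(\mathbb{C})\to U(\mathbb{C})$ is a fiber bundle: over a small disc, a continuous root $r$ identifies all $C_\lambda$ with $C$ as in Section~\ref{sec:rho}, and a continuous family of pushes straightens the marked point. As $\pi_2(U(\mathbb{C}))=0$, there is an exact sequence $1\to F\to E\to\Gamma\to1$ with $E$ the fundamental group of $\mathcal{V}(\mathbb{C})$. For $\delta\in\Gamma$ let $\hat\delta\in E$ be the path $s\mapsto i_s^{-1}P_s(v)$ followed by a path in $C\smallsetminus t$ from $f_\delta(v)$ to $v$. Sliding a loop $\gamma\in F$ along the trivialization $i_s^{-1}P_s$ gives $\hat\delta^{-1}\gamma\hat\delta=(f_\delta)_*(\gamma)$. So $E$ acts on $X_g$ by the formula of Step 1 through $\Gamma$, and $\delta$ acts as $\rho_n(\delta)$.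

The sequence stays exact after profinite completion. The point to check is that $\hat F\to\hat E$ is injective. Since $\Gamma$ is free, $E=F\rtimes\Gamma$. Since $F$ is finitely generated, every subgroup of finite index contains a characteristic subgroup $F'$ of finite index. If $\Gamma'\subset\Gamma$ is the kernel of the action on the finite group $F/F'$, then $F'\Gamma'$ is a subgroup of finite index in $E$ that meets $F$ in $F'$. By (RE), $\hat E=\pi_1(\mathcal{V}_{\bar{\mathbb{Q}}})$ and $\hat\Gamma=\pi_1(U_{\bar{\mathbb{Q}}})$, based at $\lambda_0$. With $K'=\bar{\mathbb{Q}}(\lambda)$, functoriality gives a commutative diagram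
\[
\begin{array}{ccccccccc}
1&\to&\hat F&\to&\pi_1(V_{K'})&\to&\operatorname{Gal}(\bar K/K')&\to&1\\
&&\|&&\downarrow&&\downarrow&&\\
1&\to&\hat F&\to&\hat E&\to&\hat\Gamma&\to&1
\end{array}
\]
whose left arrow is the identity because both rows come from the inclusion of the fiber $C\smallsetminus t$ over $\lambda_0$. So conjugation by $\hat\tau\in\pi_1(V_{K'})$ on $\hat F$ equals conjugation by its image in $\hat E$. Hence $\operatorname{Gal}(\bar K/K')$ acts on $X_g$ through the continuous action of $\hat\Gamma$ that extends $\rho_n$, and this $\hat\Gamma$-set is the fiber of $H_{\bar{\mathbb{Q}}}\to U_{\bar{\mathbb{Q}}}$.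

\emph{Step 5: compactification.} Let $\mathcal{Y}$ be the normalization of $\mathbb{P}^1_S$ in $H$. It is finite over $\mathbb{P}^1_S$, hence projective over $S$, and over $U$ it equals $H$. We must show that it is smooth over $S$ at the points over the sections $0,1,\infty$. Let $s\in\{\lambda,1-\lambda,1/\lambda\}$ be the equation of such a section and $B$ the strict henselization of $\mathbb{P}^1_S$ at a geometric point on it. The ring $B$ is regular of dimension at most $2$, and $s$ is part of a regular system of parameters. The discrete valuation ring $B_{(s)}$ has residue characteristic $0$ and uniformizer $s$, so the ramification indices of $H_B=H\times_U\operatorname{Spec}B[1/s]$ along $s=0$ are ramification indices of the complex Belyi map. By Step 4 and Proposition~\ref{prop:rho} they divide $N$.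

For $e\mid N$ put $B_e=B[z]/(z^e-s)$. This ring is local with the same residue field as $B$, regular (replace $s$ by $z$ in the system of parameters), and henselian. Pull $H_B$ back to $\operatorname{Spec}B_N[1/z]$ and normalize $B_N$ in it. The result is \'etale over $\operatorname{Spec}B_N[1/z]$ by Step 3, and over the prime $(z)$ by (Ab). By (ZN) it is finite \'etale over the strictly henselian ring $B_N$, so it is a disjoint union of copies of $\operatorname{Spec}B_N$. Now $\operatorname{Spec}B_N[1/z]\to\operatorname{Spec}B[1/s]$ is a connected Galois cover with cyclic group $\boldsymbol{\mu}_N(B)$ of order $N$, and it splits $H_B$. So each component of $H_B$ is a quotient of it by a subgroup, that is, $\operatorname{Spec}B_e[1/z]$ for some $e\mid N$. The normalization of $B$ in it is the regular ring $B_e$. Normalization commutes with strict henselization, so $\mathcal{Y}\times_{\mathbb{P}^1_S}\operatorname{Spec}B$ is a disjoint union of schemes $\operatorname{Spec}B_e$. This isomorphism of finitely presented schemes descends to an \'etale neighborhood of the chosen point. There $\mathcal{Y}$ is a disjoint union of pullbacks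 of the covers $z^e=s$ of the affine $s$-line, so it is \'etale over the affine $z$-line over $S$, and hence smooth over $S$.

Put $Y_n=\mathcal{Y}_{\mathbb{Q}}$. The base change of $\mathcal{Y}$ to $\mathbb{Z}_{(p)}$ shows good reduction at each $p\nmid|G|$. By Step 4 and Proposition~\ref{prop:rho} the monodromy group is $\operatorname{Alt}(X_g)$, which is transitive; so $Y_n$ is geometrically connected and $\pi_n$ is full.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

Let $N=\ell^k$ be large enough for Propositions~\ref{prop:distinct} and~\ref{prop:belyi}, let $g=(N-1)/2$ and $m_N=m(g)$. For each of the $(1-\frac2\ell)N$ admissible $n$, Proposition~\ref{prop:belyi} gives a full Belyi map $\pi_n$ over $\mathbb{Q}$ of degree $m_N$, with monodromy group $A_{m_N}$, ramification indices dividing $\ell^k$, and good reduction at all primes not dividing $|G|$, hence bad reduction within $\mathcal{P}$. If $\pi_n$ and $\pi_{n'}$ are isomorphic over $\mathbb{C}$, then $\rho_n$ and $\rho_{n'}$ are equivalent, and $n=n'$ by Proposition~\ref{prop:distinct}. So $B_{\mathcal{P}}(m_N)\ge(1-\frac2\ell)N\ge N/3$, as $\ell\ge3$. By Lemma~\ref{lem:count},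 $m_N\le|G|^{2g}=|G|^{N-1}$ and $m_N\to\infty$. \qed

\begin{thebibliography}{9}

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{OV}
Orgogozo and Vidal, \emph{Le th\'eor\`eme de sp\'ecialisation du groupe fondamental}.

\bibitem{Roberts}
David P. Roberts, \emph{Hurwitz-Belyi Maps}, arXiv:1608.08302 (2016).

\bibitem{SGA1}
SGA 1, Exp.~XIII, \S2.

\end{thebibliography}
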